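# Why the congruences $\bar p(mQ^3n)\equiv 0\pmod m$ stop at $m=11$

## 1. Three power series and a relation that they cannot satisfy

Everything in this lecture is built from two power series,
$$\theta=\sum_{n\in\mathbb Z}q^{n^2}=1+2q+2q^4+\cdots,\qquad F_2=\sum_{n>0\text{ odd}}\sigma(n)q^n=q+4q^3+6q^5+\cdots .$$
Put $\Phi=F_2(\theta^4-16F_2)$ and define integers $r(n),c_1(n),c_2(n)$ by
$$R:=\frac{\Phi}{\theta^9}=\sum_{n\ge1} r(n)q^n,\qquad \frac{\Phi}{\theta}=\sum_{n\ge1} c_1(n)q^n,\qquad \frac{\Phi^2}{\theta^9}=\sum_{n\ge1} c_2(n)q^n .$$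
We compute four coefficients of each. We have $\theta^4=1+8q+24q^2+32q^3+\cdots$, so $\theta^4-16F_2=1-8q+24q^2-32q^3+\cdots$ and
$$\Phi=q-8q^2+28q^3-64q^4+\cdots .$$
Also $1/\theta=1-2q+4q^2-8q^3+\cdots$, and $\theta^8=1+16q+112q^2+448q^3+\cdots$ gives $\theta^{-8}=1-16q+144q^2-960q^3+\cdots$. Multiplying out,
$$\frac\Phi\theta=q-10q^2+48q^3-160q^4+\cdots,$$
$$R=\theta^{-8}\cdot\frac\Phi\theta=q-26q^2+352q^3-3328q^4+\cdots,$$
$$\frac{\Phi^2}{\theta^9}=R\,\Phi=q^2-34q^3+588q^4+\cdots .$$

**Proposition 1.** Let $m\ge13$ be prime. There are no $g_1,g_2\in\mathbb F_m$ such that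
$$\Big(\frac nm\Big)n^2\,r(n)=g_1c_1(n)+g_2c_2(n)\ \text{ in }\mathbb F_m\qquad\text{for } n=1,2,3,4. \tag{1}$$

*Proof.* Write $\varepsilon_j=\left(\frac jm\right)$. For $n=1$, (1) says $g_1=1$. For $n=2$ it says $-104\,\varepsilon_2=-10+g_2$, so $g_2=10-104\,\varepsilon_2$. For $n=4$ it says $16\cdot(-3328)=-53248=-160+588g_2$, that is, $588g_2=-53088$. Here $588=84\cdot7$ and $53088=84\cdot632$, and $84=2^2\cdot3\cdot7$ is invertible mod $m$, so $7g_2+632=0$.

If $\varepsilon_2=1$, then $g_2=-94$ and $7g_2+632=-26=-2\cdot13$. If $\varepsilon_2=-1$, then $g_2=114$ and $7g_2+632=1430=2\cdot5\cdot11\cdot13$. Since $m\ge13$, in both cases $m=13$. Now $\left(\frac2{13}\right)=-1$, so $g_2=114\equiv10$. For $n=3$ the left side is $9\cdot352\,\varepsilon_3=3168\,\varepsilon_3\equiv9\,\varepsilon_3$, and the right side is $48-34\cdot10=-292\equiv7\pmod{13}$. But $9\varepsilon_3$ is $9$ or $-9\equiv4$. Contradiction. $\square$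

Modulo $11$ the same four equations are consistent. There $\varepsilon_2=-1$, $g_1=1$, $g_2=114\equiv4$; for $n=4$, $7\cdot4+632=660=11\cdot60$; and for $n=3$, $3168=11\cdot288$ while $48-34\cdot4=-88$, so both sides are $0$.

What is this for? The rest of the lecture shows the following. If a family of overpartition congruences modulo a prime $m\ge13$ held for too many primes, then first $r(mn)\equiv0\pmod m$ for all $n$, and consequently (1) would have a solution. Proposition 1 then ends the proof, for all $m\geq 13$ simultaneously.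

## 2. Overpartitions, good primes, and the theorems

An **overpartition** of $n$ is a non-increasing sequence of positive integers with sum $n$ in which the first occurrence of each integer may be overlined. Their number is $\bar p(n)$. For $n=3$ they are
$$3,\ \bar3,\ 2+1,\ \bar2+1,\ 2+\bar1,\ \bar2+\bar1,\ 1+1+1,\ \bar1+1+1,$$
so $\bar p(3)=8$. Equivalently $\sum\bar p(n)q^n=\prod_{n\ge1}\frac{1+q^n}{1-q^n}$. Since $\prod\frac{1-q^n}{1+q^n}=\sum_{n\in\mathbb Z}(-1)^nq^{n^2}$, replacing $q$ by $-q$ gives
$$\frac1\theta=\sum_{n\ge0}a(n)q^n,\qquad a(n)=(-1)^n\,\bar p(n). \tag{2}$$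
The product formula also gives $\bar p(n)=2\bar p(n-1)-2\bar p(n-4)+2\bar p(n-9)-\cdots$ for $n\ge1$, with $\bar p(0)=1$ and $\bar p$ zero at negative arguments. Hence $\bar p(0),\bar p(1),\dots,\bar p(14)$ are
$$1,2,4,8,14,24,40,64,100,154,232,344,504,728,1040 .$$

It is a known result, quoted here, that for $m\in\{3,5,7,11\}$ and each odd prime $Q\equiv-1\pmod m$ one has $\bar p(mQ^3n)\equiv0\pmod m$ for all $n$ coprime to $Q$; the case $m=5$ is due to Treneer. The following question comes from Qi-Yang Zheng, "Arithmetic properties of overpartitions", arXiv:2309.00302 (2023).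

**Conjecture.** Let $m$ be an odd prime. If for all odd primes $Q\equiv-1\pmod m$ we have $\bar p(mQ^3n)\equiv0\pmod m$ for all $n$ coprime to $Q$, then $m=3,5,7,11$.

For an odd prime $m$, call an odd prime $Q\equiv-1\pmod m$ **good** if $\bar p(mQ^3n)\equiv0\pmod m$ for all $n\ge1$ coprime to $Q$, and **bad** otherwise.

**Theorem A.** If $m\ge13$ is prime, there is a bad prime $Q\equiv-1\pmod m$. Hence the conjecture is true.

**Theorem B.** If $m\ge13$ is prime, the set of bad primes has positive lower density among all primes.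

**Corollary C.** For an odd prime $m$ the following are equivalent.

1. $\bar p(mQ^3n)\equiv0\pmod m$ for all odd primes $Q\equiv-1\pmod m$ and all $n$ coprime to $Q$.
2. The same for all odd primes $Q\equiv-1\pmod m$ outside some set of primes of lower density $0$.
3. $m\in\{3,5,7,11\}$.

**Reduction to a hypothesis.** The purpose of this step is to replace both theorems by one statement to be contradicted. A **Chebotarev set** is the set of primes, unramified in a given finite Galois extension of $\mathbb Q$, whose Frobenius lies in a given conjugacy class; by Chebotarev's theorem it has positive density. For example, $\{Q\equiv-1\bmod m\}$ is the Chebotarev set of $\mathbb Q(\zeta_m)$ and complex conjugation. Suppose the bad set has lower density $0$. Then every Chebotarev set $\mathcal D\subset\{Q\equiv-1\bmod m\}$ contains infinitely many good primes: otherwise the bad set would contain $\mathcal D$ minus a finite set. (For $m\ge13$ the prime $2$ is not $\equiv-1$, so all primes in $\mathcal D$ are odd.) So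 if Theorem A or Theorem B fails for $m$, the following holds:

> **(H)** $m\ge13$ is prime, and every Chebotarev set $\mathcal D\subset\{Q\equiv-1\bmod m\}$ contains infinitely many good primes.

We shall show that (H) is false.

## 3. Half-integral weight on $\Gamma_0(4)$

**Notation.** In this section $m\ge5$ is prime; $k=\mathbb F_m$, $q=e^{2\pi iz}$, $\partial=q\frac d{dq}$,
$$\lambda=\frac{m-3}2,\qquad \kappa=\lambda+\frac12=\frac{m-2}2,\qquad w=1-\frac{32F_2}{\theta^4}.$$
For $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(4)$ let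
$$j(\gamma,z)=\frac{\theta(\gamma z)}{\theta(z)}=\varepsilon_d^{-1}\Big(\frac cd\Big)(cz+d)^{1/2},$$
where $\varepsilon_d=1$ or $i$ according to $d\equiv1$ or $3\bmod 4$, the root is principal, and $\left(\frac cd\right)$ is Shimura's extension of the Jacobi symbol to odd $d$ of either sign. For $c\ne0$ the map $x\mapsto\left(\frac cx\right)$ on odd integers is periodic modulo $4|c|$. Note $j^2=\left(\frac{-1}d\right)(cz+d)$ and $j^4=(cz+d)^2$. For an integer $\ell\ge0$, $M_{\ell/2}(\Gamma_0(4))$ denotes the functions with multiplier $j^\ell$ that are holomorphic on $\mathbb H$ and at the cusps.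

**Basis.** The group $\Gamma_0(4)$ has three cusps, $\infty$, $0$, $1/2$; a reduced fraction is equivalent to them according as its denominator is $\equiv0\bmod 4$, odd, or $\equiv2\bmod4$. On $\mathbb H$ and the cusps, $\theta$ vanishes only at $1/2$, to order $\frac14$, and $F_2$ (of weight $2$) only at $\infty$, to order $1$. So $w$ is a function on the genus-zero curve $X_0(4)$ with one simple pole, at $1/2$. If $f\in M_{\ell/2}(\Gamma_0(4))$, then $f/\theta^\ell$ has its only pole at $1/2$, of order at most $\ell/4$, hence is a polynomial in $w$ of degree at most $\ell/4$. Equivalently (Cohen 1975; Koblitz, *Introduction to Elliptic Curves and Modular Forms*, IV.1), $M_{\ell/2}(\Gamma_0(4))$ has the basis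
$$\theta^{\ell-4i}F_2^i=q^i+\cdots,\qquad 0\le i\le\ell/4 .$$
In particular a form is determined by its coefficients up to $q^{\lfloor\ell/4\rfloor}$. As the basis is unitriangular with integer coefficients, forms with coefficients in a ring $O$ are $O$-combinations of it. Since $F_2=\theta^4(1-w)/32$, these are the $\theta^\ell p(w)$ with $p\in O[w]$, $\deg p\le\ell/4$, as soon as $2\in O^\times$.

**Hecke operators.** Consider pairs $(\beta,\phi)$, with $\beta$ a matrix and $\phi$ a function on $\mathbb H$, with product $(\beta,\phi)(\beta',\phi')=(\beta\beta',\phi(\beta'z)\phi'(z))$. Let $p$ be an odd prime, $\Delta=\{(\gamma,j(\gamma,z)):\gamma\in\Gamma_0(4)\}$ and $\xi=(\mathrm{diag}(1,p^2),p^{1/2})$. By Shimura (1973), $\Delta\xi\Delta$ is the disjoint union of the cosets $\Delta\cdot(\text{representative})$ for the representatives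
$$\Big(\begin{pmatrix}1&b\\0&p^2\end{pmatrix},p^{1/2}\Big)_{b\bmod p^2},\quad \Big(\begin{pmatrix}p&h\\0&p\end{pmatrix},\varepsilon_p^{-1}\big(\tfrac{-h}p\big)\Big)_{h\bmod p,\ h\not\equiv0},\quad \Big(\begin{pmatrix}p^2&0\\0&1\end{pmatrix},p^{-1/2}\Big).$$
This does not involve a weight. For any odd $\ell\in\mathbb Z$ put $f|(\beta,\phi)=\phi^{-\ell}f(\beta z)$ and $T(p^2)=p^{\ell/2-2}\sum(\cdot|\text{rep})$. Right multiplication by $\Delta$ permutes the cosets, so $T(p^2)$ preserves the functions with multiplier $j^\ell$ that are holomorphic on $\mathbb H$ and meromorphic at the cusps, and also those holomorphic at the cusps. Let $f=\sum a(n)q^n$ and $\ell=2\lambda'+1$. The three types of representatives contribute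
$$\sum a(p^2n)q^n;\qquad p^{\ell/2-2}\varepsilon_p^\ell\Big(\frac{-1}p\Big)\sum_na(n)\Big(\sum_h\Big(\frac hp\Big)e^{2\pi ihn/p}\Big)q^n;\qquad p^{2\lambda'-1}f(p^2z).$$
The inner Gauss sum is $\left(\frac np\right)\varepsilon_p\sqrt p$. So the middle term has power $p^{\ell/2-3/2}=p^{\lambda'-1}$ and sign $\varepsilon_p^{2\lambda'+2}\left(\frac{-1}p\right)=\left(\frac{-1}p\right)^{\lambda'}$, because $\varepsilon_p^2=\left(\frac{-1}p\right)$. Hence for all odd $\ell$, including $\ell=-1$ (where $\lambda'=-1$),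
$$T(p^2):\quad a(n)\longmapsto a(p^2n)+\Big(\frac{(-1)^{\lambda'}n}p\Big)p^{\lambda'-1}a(n)+p^{2\lambda'-1}a(n/p^2). \tag{3}$$

**Fricke element.** We want to control the constant term at the cusp $0$. Let $\mathcal W=\left(\begin{pmatrix}0&-1\\4&0\end{pmatrix},(-2iz)^{1/2}\right)$. The transformation law $\theta(-1/4z)=(-2iz)^{1/2}\theta(z)$ says $\theta|\mathcal W=\theta$ in weight $\frac12$. For $\delta\in\Delta$ the pair $\mathcal W\delta\mathcal W^{-1}$ has matrix in $\Gamma_0(4)$ and fixes $\theta$. A pair $(\gamma,\phi)$ with $\gamma\in\Gamma_0(4)$ that fixes $\theta$ has $\phi=j(\gamma,z)$, so $\mathcal W\delta\mathcal W^{-1}\in\Delta$. Likewise $\mathcal W^2$ has matrix $-4I$ and fixes $\theta$, so its factor is $1$ and it is central. Hence $\mathcal W\Delta\mathcal W^{-1}=\Delta$. Finally $\mathcal W\xi\mathcal W^{-1}$ has matrix $\mathrm{diag}(p^2,1)$ and, with $y=\mathcal W^{-1}z$, factor $(-2iy/p^2)^{1/2}p^{1/2}/(-2iy)^{1/2}=p^{-1/2}$: it is the last representative above. So conjugation by $\mathcal W$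 maps $\Delta\xi\Delta$ to itself, and
$$T(p^2)\text{ commutes with }\mathcal W,\text{ for every odd }\ell. \tag{4}$$
From $F_2=\eta(4z)^8/\eta(2z)^4$ and the transformation of $\eta$ we get $F_2(-1/4z)=-\frac{z^2}4\,\eta(z)^8/\eta(2z)^4$. Dividing by $(-2iz)^2=-4z^2$ gives $F_2|\mathcal W=\frac1{16}\eta(z)^8/\eta(2z)^4$. The last quotient lies in the two-dimensional space $M_2(\Gamma_0(4))$ and starts with $1-8q$, as does $\theta^4-16F_2$. So
$$F_2|\mathcal W=\tfrac1{16}(\theta^4-16F_2). \tag{5}$$

**Reduction mod $m$.** Let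
$$M(k)=\{\theta^{m-2}p(w):p\in k[w],\ \deg p\le\tfrac{m-2}4\}\subset k[[q]],$$
the reduction of $M_\kappa(\Gamma_0(4);\mathbb Z_{(m)})$, and define $M(k')$ likewise for extensions $k'$ of $k$. $M(k)$ is finite-dimensional and stable under $T(p^2)$ for $p\nmid2m$, by (3) with $\lambda'=\lambda\geq1$. It has a $k$-basis of elements $q^i+\cdots\in k[[q]]$, so $M(k')=M(k)\otimes k'$ and $M(k')\cap k[[q]]=M(k)$.

## 4. The form $F=(1/\theta)|U_m$, and the cases $m=5$ and $m=7$

Let $F=\sum a(mn)q^n\bmod m=(1/\theta)|U_m\in k[[q]]$. It records $\pm\bar p(mn)$ modulo $m$.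

**Lemma 2.** Let $m\ge5$. Then $F\in M(k)$, and $F$ has constant term $1$.

*Proof.* Since $\theta^m\equiv\theta(q^m)$, we have $1/\theta\equiv\theta^{m-1}/\theta(q^m)$, so $F\equiv(\theta^{m-1}|U_m)/\theta$. The form $\theta^{m-1}$ has integral weight $\frac{m-1}2\ge2$, so the second term of the usual Hecke operator $T_m$ is divisible by $m$ and $F\equiv P/\theta$ with $P=\theta^{m-1}|T_m$. Write $P=\sum c_i\theta^{m-1-4i}F_2^i$ with $c_i\in\mathbb Z_{(m)}$. To divide by $\theta$ inside the space of holomorphic forms we need every exponent of $\theta$ to be at least $1$.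

If $m\equiv3\bmod4$, all exponents are $\equiv2\bmod4$, hence $\ge2$. If $m\equiv1\bmod4$, the exponent $0$ occurs for $i=\frac{m-1}4$, and we must show $c_{(m-1)/4}=0$. For $\begin{pmatrix}a&b\\0&d\end{pmatrix}$ with $ad=m$, the image of $1/2$ is $(a+2b)/(2d)$. Its numerator and $d$ are odd, so its reduced denominator is $\equiv2\bmod4$; it is a cusp equivalent to $1/2$, where $\theta^{m-1}$ vanishes. So $P$, a sum of translates of $\theta^{m-1}$ by such matrices, vanishes at $1/2$. Every basis element except $F_2^{(m-1)/4}$ vanishes there, and $F_2$ does not. So $c_{(m-1)/4}=0$. Thus $P/\theta\in M_\kappa(\Gamma_0(4);\mathbb Z_{(m)})$. The constant term is $a(0)=1$. $\square$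

For example, $M(\mathbb F_5)$ is spanned by $\theta^3$, so $F=\theta^3$ for $m=5$. The coefficients of $q,q^2$ are $6\equiv1$ and $12\equiv2$, and indeed $-\bar p(5)=-24\equiv1$, $\bar p(10)=232\equiv2$. For $m=7$, $F=\theta^5+c\,\theta F_2$ with $10+c\equiv-\bar p(7)=-64\equiv6$, so $c=3$; the coefficient of $q^2$ is then $40+3\cdot2=46\equiv4$, and $\bar p(14)=1040\equiv4\pmod 7$.

**Proposition 3.** For $m=5,7$ every odd prime $Q\equiv-1\pmod m$ is good.

*Proof.* An element of $M_\kappa(\Gamma_0(4))$ is determined by its constant terms at $\infty$ and (after applying $\mathcal W$) at $0$. For $m=5$ the space is spanned by $\theta^3$. For $m=7$ the form $\alpha\theta^5+\beta\theta F_2$ has constant terms $\alpha$ and, by (5), $\alpha+\beta/16$. By (3) with $n=0$, $T(p^2)$ multiplies the constant term at $\infty$ by $1+p^{2\lambda-1}$, and by (4) the one at $0$ too. So $T(p^2)=1+p^{2\lambda-1}=1+p^{m-4}$ on the whole space. For $Q\equiv-1\pmod m$ this is $1+(-1)=0$ in $k$, so $F|T(Q^2)=0$. For $Q\nmid n$ the coefficient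 of $F|T(Q^2)$ at $Qn$ is $a(mQ^3n)$, since the other two terms of (3) vanish. $\square$

The simplicity of these cases comes from the absence of cusp forms. In weight $\frac92$, that is for $m=11$, the cusp form $\theta\Phi$ appears: it vanishes at $\infty$ and $0$ because $\Phi$ does (by (5)), and at $1/2$ because $\theta$ does.

To refute congruences one would like to run Proposition 3 backwards: from good primes $Q$ deduce $F|T(Q^2)=0$, conclude that $F$ has the eigenvalues $1+p^{m-4}$, and find that absurd. This stops at two exact points.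

* If $Q$ is good, we learn only that the coefficients of $F|T(Q^2)$ vanish at exponents *exactly* divisible by $Q$. That alone does not make a form zero: $\theta$, in weight $\frac12$, has this property for every $Q$ at once.
* Even if $F$ has the eigenvalues $1+p^{m-4}$, there is no contradiction yet: this is what happens for $m=5,7$. One must use that $F$ comes from $1/\theta$, and for all $m\ge13$ at once.

Sections 6–9 deal with the first point. The model $\theta$ shows how: it is distinguished by its Hecke eigenvalues $1+p^{-1}$. We shall show that common vanishing forces eigenvalues of this shape, and that Galois representations forbid them. Sections 10–11 deal with the second point; they pass from $F$ to $R$, whose first coefficients do not depend on $m$.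

## 5. The curve $u^{2(m-1)}=h(w)$

From now on $m\ge13$, unless an example says otherwise. This section describes $\theta$ modulo $m$ as an algebraic function of $w$, and measures how $\partial$ creates poles.

**Identities in characteristic $0$.** In $\mathbb Z[\frac12][[q]]$, with $Z:=\partial\theta/\theta$,
$$\partial w=-\tfrac12\theta^4(1-w^2),\qquad \partial Z=2Z^2+2\Phi,\qquad \Phi=\frac{\theta^8(1-w^2)}{64}. \tag{6}$$
The third holds since $F_2=\theta^4\frac{1-w}{32}$ and $\theta^4-16F_2=\theta^4\frac{1+w}2$. Inserting the definition of $w$, the first is equivalent to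
$$\theta^4\,\partial F_2-F_2\,\partial\theta^4=\theta^8F_2-16\theta^4F_2^2\ (=\theta^4\Phi).$$
Both sides lie in $M_6(\Gamma_0(4))$, the left being half the first Rankin–Cohen bracket of $\theta^4$ and $F_2$. That space has dimension $4$ and is determined by the coefficients up to $q^3$. On the left we get $(q+8q^2+36q^3)-(8q^2+48q^3)=q+0q^2-12q^3$, and on the right $(q-8q^2+28q^3)(1+8q+24q^2)=q+0q^2-12q^3+\cdots$. Since $\partial Z=\partial^2\theta/\theta-Z^2$, the second identity is equivalent to $\theta\,\partial^2\theta-3(\partial\theta)^2=2\Phi\theta^2$. The left side is $\frac43[\theta,\theta]_2$ (Cohen's bracket: $[\theta,\theta]_2=\frac38\theta\,\partial^2\theta-\frac94(\partial\theta)^2+\frac38\theta\,\partial^2\theta$), so both sides lie in $M_{10/2}(\Gamma_0(4))$, of dimension $3$. Both start with $2q-8q^2$: the left is $2q+4q^2-12q^2$, the right $2(q-8q^2)(1+4q)$.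

**The Hasse invariant.** The Eisenstein series $E_{m-1}$ has coefficients in $\mathbb Z_{(m)}$, satisfies $E_{m-1}\equiv1\bmod m$, and lies in $M_{m-1}(\Gamma_0(4))$. So there is $h\in k[w]$ with $\deg h\le\frac{m-1}2$ and
$$\theta^{2(m-1)}h(w)=1\quad\text{in }k[[q]]. \tag{7}$$
Here $w=1-32q+\cdots\in k[[q]]$ is transcendental over $k$: $w-1$ is nonzero of positive $q$-order, which is impossible for an element algebraic over $k$. So identities between rational functions of this series are identities of rational functions.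

**Lemma 4.** $(1-w^2)h''-2wh'-\frac14h=0$. Hence $\deg h=\frac{m-1}2$, $h(\pm1)\ne0$, $h$ has only simple roots, and $h(-w)=(-1)^{(m-1)/2}h(w)$.

*Proof.* Let $\delta=\partial w$. Logarithmic differentiation of (7) gives $2(m-1)Z+\frac{h'}h\delta=0$, that is, $Z=\frac12\frac{h'}h\delta$ in characteristic $m$. From $\delta=-\frac12\theta^4(1-w^2)$ we get $\partial\delta=4Z\delta+\theta^4w\delta$. Therefore
$$\partial Z=\frac12\frac{h''}h\delta^2-\frac12\Big(\frac{h'}h\delta\Big)^2+\frac12\frac{h'}h\big(4Z\delta+\theta^4w\delta\big)=\frac12\frac{h''}h\delta^2-2Z^2+4Z^2+\frac12\frac{h'}h\theta^4w\delta .$$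
By (6), $\partial Z-2Z^2=2\Phi=\theta^8(1-w^2)/32$. Inserting $\delta$,
$$\frac18\frac{h''}h\theta^8(1-w^2)^2-\frac14\frac{h'}h\theta^8w(1-w^2)=\frac{\theta^8(1-w^2)}{32},$$
and multiplying by $8h/(\theta^8(1-w^2))$ gives the equation.

If a nonzero polynomial solution has degree $e\le\frac{m-1}2$, the coefficient of $w^e$ gives $-e(e-1)-2e-\frac14=-(e+\frac12)^2=0$ in $k$, so $e=\frac{m-1}2$. Hence there is at most one such solution up to scalars: a combination of two independent ones that cancels the leading terms would have smaller degree. As $h(-w)$ is also a solution, it is a multiple of $h(w)$, and the leading coefficients give the sign. Let $\alpha$ be a root of multiplicity $e$, $1\le e<m$. If $\alpha\ne\pm1$ and $e\ge2$, the coefficient of $(w-\alpha)^{e-2}$ gives $(1-\alpha^2)e(e-1)=0$, impossible. If $\alpha=\pm1$, then $1-w^2=\mp2(w-\alpha)-(w-\alpha)^2$, and the coefficient of $(w-\alpha)^{e-1}$ gives $\mp2e(e-1)\mp2e=\mp2e^2=0$, impossible. $\square$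

*Example.* All this also holds for $m=5$. Then $-\frac14=1$, and $w^2+c$ solves the equation iff $2+c=0$; as $h(1)=1$ by (7), $h=2-w^2$. Check of (7): $\theta^8\equiv1+q$ and $w\equiv1-2q$ modulo $q^2$, so $h(w)\equiv1-q$ and the product is $1$ modulo $q^2$.

**The places $v_\alpha$.** Put $u=1/\theta$, so $u^{2(m-1)}=h(w)$ by (7). Let $\alpha\in\bar k$ be a root of $h$. It is simple, so $X^{2(m-1)}-h(w)$ is Eisenstein at $w=\alpha$. Hence $[\bar k(w,u):\bar k(w)]=2(m-1)$, there is a unique place $v_\alpha$ above $w=\alpha$, it is totally ramified, and $v_\alpha(u)=1$, $v_\alpha(w-\alpha)=2(m-1)$. In particular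
$$1\notin M(\bar k). \tag{8}$$
Otherwise $1=\theta^{m-2}p(w)$, so $u^{m-2}=p(w)$ would have $v_\alpha$ divisible by $2(m-1)$; but $v_\alpha(u^{m-2})=m-2$ and $0<m-2<2(m-1)$.

**How $\partial$ acts.** Since $Z=\frac12\frac{h'}h\delta=-\frac14\theta^4(1-w^2)\frac{h'}h$, for a rational function $p$
$$\partial(\theta^jp(w))=-\tfrac12\theta^{j+4}(1-w^2)\Big(p'+\frac j2\,p\,\frac{h'}h\Big). \tag{9}$$

**Lemma 5.** Let $\alpha$ be a root of $h$, $v=v_\alpha$, and $0\ne f\in\bar k(w,u)$. If $m\nmid v(f)$, then $v(\partial f)=v(f)-(2m+2)$. If $m\mid v(f)$, then $v(\partial f)\ge v(f)-(2m+1)$.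

*Proof.* First, $\partial u=-Zu=\frac14\theta^4(1-w^2)\frac{h'}hu=\epsilon\,u^{-(2m+1)}$ with $\epsilon=\frac14(1-w^2)h'(w)$, because $\theta^4=u^{-4}$ and $1/h=u^{-2(m-1)}$. By Lemma 4, $\epsilon$ is a unit at $v$. The completion of $\bar k(w,u)$ at $v$ is $\bar k((u))$. The extension $\bar k(w,u)/\bar k(u)$ is separable algebraic, because $h(w)=u^{2(m-1)}$ and $h'(w)\ne0$. So two $\bar k$-derivations $\bar k(w,u)\to\bar k((u))$ that agree on $u$ are equal; applied to $\partial$ and $\epsilon u^{-(2m+1)}\frac d{du}$, this gives $\partial=\epsilon u^{-(2m+1)}\frac d{du}$. If $f=cu^n+\cdots$ with $c\ne0$, then $\frac{df}{du}=ncu^{n-1}+\cdots$, which has valuation $n-1$ if $m\nmid n$ and at least $n$ if $m\mid n$. $\square$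

## 6. Forms whose coefficients vanish at $Q\,\|\,n$

Let $Q\nmid2m$ be prime, $\chi^*=\left(\frac{(-1)^\lambda}Q\right)$, and
$$V_Q=\Big\{g=\sum a(n)q^n\in M(k):\ a(n)=0\text{ whenever }Q\,\|\,n\Big\}.$$
In this section $a(n)$ denotes coefficients of $g$.

*Model in weight $\frac12$.* Take $g=\theta$, $\lambda'=0$. Its coefficients vanish at $Q\|n$, and $\sum\left(\frac nQ\right)a(n)q^n+\theta(Q^2z)=\theta$: the squares $x^2$ with $Q\nmid x$ have symbol $1$ and give the first sum, the others give the second. By (3), $T(Q^2)\theta=\theta+Q^{-1}\theta=(1+Q^{-1})\theta$. Proposition 8 says that every element of $V_Q$ behaves this way, up to an involution. The key claim is that $g|U_{Q^2}$ lies in $M(k)$ again, with no increase of level. This needs two lemmas.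

Let $O$ be the local ring of $\mathbb Z[\zeta_{4Q^2}]$ at a prime $\mathfrak p\mid m$, with residue field $k'$; the number $N=4Q^2$ is a unit in $O$. For $\gamma\in\Gamma_0(4)$ put $f|\gamma=j(\gamma,z)^{-(m-2)}f(\gamma z)$.

**Lemma 6 ($q$-expansion principle).** Let $L=O$ or $L=\mathfrak pO$. If $f$ is a holomorphic form of weight $\kappa$ on $\Gamma_0(4)\cap\Gamma(Q^2)$ with coefficients in $L$ at $\infty$, then so is $f|\gamma$ for every $\gamma\in\Gamma_0(4)$.

*Proof.* The step reduces to integral weight. The group $\Gamma_0(4)\cap\Gamma(Q^2)$ is normal in $\Gamma_0(4)$, so $f|\gamma$ is again a form on it. The product $f\theta$ has multiplier $j^{m-1}=\big(\left(\frac{-1}d\right)(cz+d)\big)^{(m-1)/2}$; so it is a form of integral weight $\frac{m-1}2$ on $\Gamma(N)$, with coefficients in $L$ at $\infty$. By Katz (*p-adic properties of modular schemes and modular forms*, Cor. 1.6.2), if a modular form of level $N$ has, on each geometric component of the modular scheme, one cusp where its $q$-expansion has coefficients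 in $L$, then it is a modular form with coefficients in $L$. (Katz's condition concerns $\mathbb Z[1/N,\zeta_N]\otimes_{\mathbb Z[1/N]}L$. As $L$ is a module over $\mathbb Z[1/N,\zeta_N]\subset O$, and $\mathbb Z[1/N,\zeta_N]$ is étale and Galois over $\mathbb Z[1/N]$, this tensor product is a product of copies of $L$, one for each component.) Extend $f\theta$ by $0$ to the other components. We conclude that all its $q$-expansions have coefficients in $L$. Since $(f\theta)(\gamma z)=j^{m-1}(f|\gamma)\theta$, the weight-$\frac{m-1}2$ transform of $f\theta$ by $\gamma$ is $\left(\frac{-1}d\right)^{(m-1)/2}(f|\gamma)\theta$. Divide by $\theta\in1+q\mathbb Z[[q]]$. $\square$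

**Lemma 7.** Let $f$ be a holomorphic form of weight $\kappa$ on $\Gamma_0(4)\cap\Gamma^0(Q^2)$ with coefficients in $O$, whose reduction $\bar f\in k'[[q^{1/Q^2}]]$ lies in $k'[[q]]$. Then $\bar f\in M(k')$.

*Proof.* **Step 1: all conjugates of $f$ have the same reduction.** Let $H=\{\gamma\in\Gamma_0(4):f|\gamma\equiv f\bmod\mathfrak p\}$. It is a group: for $\gamma,\delta\in H$, Lemma 6 with $L=\mathfrak pO$ gives $(f|\gamma-f)|\delta\equiv0$, so $f|\gamma\delta\equiv f|\delta\equiv f$, and similarly for inverses. It contains $\Gamma_0(4)\cap\Gamma^0(Q^2)$ and, because $\bar f$ has only integral exponents, $\begin{pmatrix}1&1\\0&1\end{pmatrix}$. As $4$ and $Q^2$ are coprime, $\Gamma_0(4)\cap\Gamma^0(Q^2)$ maps onto all lower triangular matrices in $SL_2(\mathbb Z/Q^2)$; together with $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ these generate $SL_2(\mathbb Z/Q^2)$. Since $H\supset\Gamma_0(4)\cap\Gamma(Q^2)$, it follows that $H=\Gamma_0(4)$.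

**Step 2: symmetric functions.** Let $\gamma_1,\dots,\gamma_d$ be coset representatives of $\Gamma_0(4)\cap\Gamma^0(Q^2)$ in $\Gamma_0(4)$, $\varphi=f/\theta^{m-2}$ and $\varphi_i=\varphi\circ\gamma_i=(f|\gamma_i)/\theta^{m-2}$. All $\varphi_i$ have coefficients in $O$ and reduce to $\bar\varphi=\bar f/\theta^{m-2}$. For the elementary symmetric functions $e_i$ of the $\varphi$'s, $\theta^{i(m-2)}e_i$ is the corresponding function of the $f|\gamma_i$, so it lies in $M_{i(m-2)/2}(\Gamma_0(4))$ with coefficients in $O$; hence $e_i\in O[w]$ with $\deg e_i\le i(m-2)/4$. Reducing $\prod(X-\varphi_i)$ we get $(X-\bar\varphi)^d\in k'[w][X]$.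

**Step 3: removing powers of $m$.** If $m\nmid d$, the coefficient of $X^{d-1}$ finishes the proof. But $d=Q(Q+1)$ is divisible by $m$ exactly in the case of interest. Write $d=m^sd'$ with $m\nmid d'$. From the coefficient of $X^{m^s(d'-1)}$ in $(X^{m^s}-\bar\varphi^{m^s})^{d'}$ we get $\rho:=\bar\varphi^{m^s}\in k'[w]$ with $\deg\rho\le m^s(m-2)/4$. If $s\ge1$, then $0=\partial\rho=\rho'(w)\,\partial w$ in $k'[[q]]$; here $\bar\varphi\in k'[[q]]$ is used. As $\partial w\ne0$, $\rho'=0$, so $\rho=\rho_1^m$ with $\rho_1\in k'[w]$, because $k'$ is perfect. Then $\bar\varphi^{m^{s-1}}=\rho_1$, of degree at most $m^{s-1}(m-2)/4$. After $s$ such steps, $\bar\varphi\in k'[w]$ with $\deg\bar\varphi\le\frac{m-2}4$, i.e. $\bar f=\theta^{m-2}\bar\varphi\in M(k')$. $\square$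

**Proposition 8.** Let $g=\sum a(n)q^n\in V_Q$.

1. $g|U_{Q^2}\in M(k)$, and $\iota_Qg:=\sum\left(\frac nQ\right)a(n)q^n+\chi^*Q^\lambda\sum a(n)q^{Q^2n}\in V_Q$.
2. If $g$ is supported on $Q^2\mid n$, then $g=0$. Also $\iota_Q^2=1$ on $V_Q$.
3. For $n\ge1$: if $v_Q(n)$ is odd, then $a(n)=0$; if $v_Q(n)=v$ is even, then the $n$-th coefficient of $\iota_Qg$ is $(\iota_Qg)(n)=s_Q(n)a(n)$ with $s_Q(n)=\left(\frac{nQ^{-v}}Q\right)$.
4. $T(Q^2)g=\chi^*(Q^\lambda+Q^{\lambda-1})\,\iota_Qg$. In particular $T(Q^2)g=0$ if $Q\equiv-1\bmod m$.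

*Proof of (1).* The task is to show that $g|U_{Q^2}$ satisfies the hypotheses of Lemma 7. Lift $g$ to $\tilde g=\sum\tilde a(n)q^n\in M_\kappa(\Gamma_0(4);\mathbb Z_{(m)})$ and put
$$B(z)=\frac1Q\sum_{v\bmod Q}\tilde g\Big(\frac z{Q^2}+\frac vQ\Big)=\sum_{Q\mid n}\tilde a(n)q^{n/Q^2}.$$
Let $\gamma=\begin{pmatrix}a&Q^2b\\4c&d\end{pmatrix}\in\Gamma_0(4)\cap\Gamma^0(Q^2)$, so $ad\equiv1\bmod Q^2$, and let $v'\equiv d^2v\bmod Q$. Then
$$\begin{pmatrix}1&v/Q\\0&1\end{pmatrix}\begin{pmatrix}a&b\\4cQ^2&d\end{pmatrix}\begin{pmatrix}1&-v'/Q\\0&1\end{pmatrix}=\begin{pmatrix}a+4cQv&b+\frac{dv-av'}Q-4cvv'\\4cQ^2&d-4cQv'\end{pmatrix}=:\gamma_v .$$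
Since $dv-av'\equiv dv(1-ad)\equiv0\bmod Q$, we have $\gamma_v\in\Gamma_0(4)$. As $\begin{pmatrix}a&b\\4cQ^2&d\end{pmatrix}$ maps $z/Q^2$ to $\gamma z/Q^2$, we have $\gamma_v\big(\frac z{Q^2}+\frac{v'}Q\big)=\frac{\gamma z}{Q^2}+\frac vQ$.

*Claim:* $j(\gamma_v,\frac z{Q^2}+\frac{v'}Q)=j(\gamma,z)$. If $c=0$, both matrices are $\pm$ translations and both sides are $1$. Let $c\ne0$ and $d_1=d-4cQv'$. It is odd, and prime to $Q$ because $d$ is. First, $4cQ^2\big(\frac z{Q^2}+\frac{v'}Q\big)+d_1=4cz+d$. Next, $\varepsilon_{d_1}=\varepsilon_d$ as $d_1\equiv d\bmod4$. Finally $\left(\frac{4cQ^2}{d_1}\right)=\left(\frac c{d_1}\right)=\left(\frac cd\right)=\left(\frac{4c}d\right)$, where the middle equality is the periodicity of $x\mapsto\left(\frac cx\right)$ modulo $4|c|$. This proves the claim.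

Since $v\mapsto v'$ permutes the residues mod $Q$, we get $B(\gamma z)=j(\gamma,z)^{m-2}B(z)$, and $B$ is holomorphic at the cusps because $\tilde g$ is. Because $g\in V_Q$, the reduction is $\bar B=\sum_{Q^2\mid n}a(n)q^{n/Q^2}=g|U_{Q^2}\in k[[q]]$. Lemma 7 gives $g|U_{Q^2}\in M(k')\cap k[[q]]=M(k)$. By (3), $\iota_Qg=\chi^*Q^{1-\lambda}(T(Q^2)g-g|U_{Q^2})\in M(k)$; its coefficients at $Q\|n$ vanish, since there $\left(\frac nQ\right)=0$ and $Q^2\nmid n$.

*Proof of (2).* If $g$ is supported on $Q^2\mid n$, then $\iota_Qg=\chi^*Q^\lambda g(Q^2z)\in V_Q$ is again so supported. Iterating, $g(Q^{2i}z)\in M(k)$ for all $i\ge0$. If $g$ were nonconstant with least positive exponent $n_0$, these elements would be linearly independent, since their least positive exponents $n_0Q^{2i}$ are distinct; but $\dim M(k)<\infty$. So $g$ is constant, hence $0$ by (8). For general $g$, the form $\iota_Q^2g-g\in V_Q$ has coefficient $\left(\frac nQ\right)^2a(n)-a(n)=0$ at $Q\nmid n$, so it is supported on $Q^2\mid n$ and vanishes.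

*Proof of (3).* For $Q^2\mid n$ we have $(\iota_Qg)(n)=\chi^*Q^\lambda a(n/Q^2)$. Applying this to $\iota_Qg$ and using $\iota_Q^2=1$, also $a(n)=\chi^*Q^\lambda(\iota_Qg)(n/Q^2)$. Induct on $v=v_Q(n)$, for all elements of $V_Q$ simultaneously. The cases $v=0,1$ hold by definition. For odd $v\ge3$, $(\iota_Qg)(n/Q^2)=0$ by induction, so $a(n)=0$. For even $v\ge2$, induction gives $a(n)=\chi^*Q^\lambda s_Q(n)a(n/Q^2)=s_Q(n)(\iota_Qg)(n)$.

*Proof of (4).* The relation $a(Q^2n)=\chi^*Q^\lambda(\iota_Qg)(n)$, just found, holds for all $n\ge0$, so $g|U_{Q^2}=\chi^*Q^\lambda\iota_Qg$. By the formula at the end of the proof of (1), $T(Q^2)g=g|U_{Q^2}+\chi^*Q^{\lambda-1}\iota_Qg$. $\square$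

On constant terms $\iota_Q$ acts by the scalar $\chi^*Q^\lambda$. Everything extends $\bar k$-linearly to $V_Q\otimes\bar k=\{g\in M(\bar k):a(n)=0\text{ for }Q\|n\}$.

**Corollary 9.** If $Q$ is good, then $F|T(Q^2)\in V_Q$ and $F|T(Q^2)^2=0$.

*Proof.* For $Q\nmid n$, the coefficient of $F|T(Q^2)$ at $Qn$ is $a(mQ^3n)=\pm\bar p(mQ^3n)\equiv0$ (now $a(n)$ as in (2)); the other two terms of (3) vanish. Apply Proposition 8(4) to $F|T(Q^2)$. $\square$

Note what we have: the square of $T(Q^2)$ kills $F$, but nothing so far says that $T(Q^2)$ does.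

## 7. The Hecke algebra and traces of Frobenius

The goal is to make the action of $T(Q^2)$ on $F$ depend only on the Frobenius of $Q$ in a fixed number field. Then (H) can be applied to many primes that act identically.

Let $G$ be the Galois group of the maximal extension of $\mathbb Q$ unramified outside $2m\infty$, $\chi_{cyc}$ the $m$-adic and $\chi$ the mod $m$ cyclotomic character, $N=\ker\chi$. Let $\mathbb T$ be the $\mathbb Z_m$-algebra generated by the $T(p^2)$, $p\nmid2m$, acting on $M_\kappa(\Gamma_0(4);\mathbb Z_m)$. It also acts on $M(k)=M_\kappa(\Gamma_0(4);\mathbb Z_m)/m$.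

**Lemma 10.** $\mathbb T$ embeds in $\prod_i\overline{\mathbb Q}_m$, the product over the systems $i$ of eigenvalues. Each system is either $T(p^2)\mapsto1+p^{2\lambda-1}$, or is given by the $T_p$-eigenvalues of a newform $f$ of weight $2\lambda=m-3$ and level $1$ or $2$.

*Proof.* The point is that $\mathbb T$ acts semisimply. Let $M=M_\kappa(\Gamma_0(4))$ over $\mathbb C$ and $S$ its subspace of cusp forms. On $S$ the $T(p^2)$ commute and are self-adjoint (Shimura), so they are simultaneously diagonalizable. All elements of $M$ vanish at $1/2$: the exponents $m-2-4i$ of $\theta$ are odd and nonnegative, hence $\ge1$. So $S$ is the space where the constant terms at $\infty$ and $0$ vanish. As in Proposition 3, $T(p^2)$ multiplies both constant terms by $1+p^{2\lambda-1}$, so $T(p^2)-(1+p^{2\lambda-1})$ maps $M$ into $S$.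

A simultaneous eigenspace in $S$ of the $T(p^2)$, $p\nmid2m$, is stable under the commuting operators $T(m^2)$ and $T(4)=U_4$, so it contains an eigenform of all $T(p^2)$. By Shimura (1973) and Niwa (1975), as $\lambda\ge2$, its eigenvalues $\omega_p$ ($p$ odd) are the $T_p$-eigenvalues of a normalized Hecke eigenform in $S_{2\lambda}(\Gamma_0(2))$, hence of a newform of level $1$ or $2$. By Deligne's bound, $|\omega_p|\le2p^{\lambda-1/2}<1+p^{2\lambda-1}$; the last inequality is $(p^{\lambda-1/2}-1)^2>0$. So $T(p^2)-(1+p^{2\lambda-1})$ is invertible on $S$. Hence its image on $M$ is exactly $S$, and its kernel is a complement of $S$. The kernel is $\mathbb T$-stable and isomorphic to $M/S$, on which every $T(p'^2)$ acts as $1+p'^{2\lambda-1}$. So the action on $M$ is semisimple. As $M_\kappa(\Gamma_0(4);\mathbb Z)$ is a lattice in $M$, the same holds over $\overline{\mathbb Q}_m$. $\square$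

**Galois traces.** For each $i$ there is a semisimple $\rho_i:G\to GL_2(\overline{\mathbb Q}_m)$ with $\operatorname{tr}\rho_i(\mathrm{Frob}_p)$ the eigenvalue of $T(p^2)$ and $\det\rho_i=\chi_{cyc}^{2\lambda-1}$, where $2\lambda-1=m-4$. It is $1\oplus\chi_{cyc}^{m-4}$, or Deligne's $\rho_f$. Put $t=(\operatorname{tr}\rho_i)_i$. It is continuous, $t(\mathrm{Frob}_p)=T(p^2)\in\mathbb T$, Frobenius elements are dense, and $\mathbb T$ is compact; so $t$ maps $G$ into $\mathbb T$.

The map $t\bmod m\mathbb T$ is a continuous map from a profinite group to a finite set, so it factors through $\mathrm{Gal}(K/\mathbb Q)$ for some finite Galois $K\supset\mathbb Q(\zeta_m)$ unramified outside $2m\infty$. For $\sigma\in G$ let $C_\sigma$ be the set of primes $Q\nmid2m$ with Frobenius in the class of $\sigma|_K$. Since $t$ is a class function,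
$$T(Q^2)=t(\sigma)\ \text{ on }M(k)\quad\text{for all }Q\in C_\sigma. \tag{10}$$
If $\chi(\sigma)=-1$, all $Q\in C_\sigma$ are $\equiv-1\bmod m$, so (H) applies to $C_\sigma$. (It is a Chebotarev set: the primes $2$ and $m$, not being $\equiv-1\bmod m$, are not lost.)

**The algebra $A$.** Put $A=\mathbb T/\mathrm{Ann}_{\mathbb T}(F)$, a nonzero finite $k$-algebra. An element of $\mathbb T$ is zero in $A$ if and only if it kills $F$.

**Lemma 11.** Under (H), for every maximal ideal $\mathfrak n$ of $A$, $t\bmod\mathfrak n=1+\chi^{m-4}$. Hence $A$ is local with residue field $k$.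

*Proof.* **Step 1: a residual representation.** Let $\mathfrak n'$ be the preimage of $\mathfrak n$ in $\mathbb T$ and $\pi_i:\mathbb T\to\overline{\mathbb Q}_m$ the systems of eigenvalues. By Lemma 10, $\prod\ker\pi_i\subset\bigcap\ker\pi_i=0\subset\mathfrak n'$, so $\ker\pi_i\subset\mathfrak n'$ for some $i$. The ring $\pi_i(\mathbb T)$ is a domain finite over $\mathbb Z_m$, hence local, and $\mathfrak n'/\ker\pi_i$ is its maximal ideal. So, embedding $A/\mathfrak n$ in $\bar k$ suitably, $t\bmod\mathfrak n$ is the trace of the semisimplified reduction $\bar\rho$ of $\rho_i$, and $\det\bar\rho=\chi^{m-4}$. If $\rho_i=1\oplus\chi_{cyc}^{m-4}$ we are done. Otherwise $\rho_i=\rho_f$ with $f$ as in Lemma 10.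

**Step 2: inertia at $m$.** Put $k_0=m-3$, so $2\le k_0\le m+1$. By theorems of Deligne and Fontaine (Edixhoven, *The weight in Serre's conjectures on modular forms*, Thms 2.5, 2.6), the semisimplification of $\bar\rho|_{I_m}$ is
$$\chi^{k_0-1}\oplus1\ \text{(ordinary)}\qquad\text{or}\qquad\psi^{k_0-1}\oplus\psi^{m(k_0-1)}\ \text{(non-ordinary)},$$
where $\psi:I_m\to\mathbb F_{m^2}^*$ is the surjective fundamental character of level $2$, with $\psi^{m+1}=\chi$. Here $k_0-1=m-4$.

**Step 3: reducible case.** $\rho_f|_{I_2}$ is trivial (level $1$) or unipotent (level $2$), so the two characters in $\bar\rho$ are unramified outside $m\infty$. They have finite order prime to $m$. By Kronecker–Weber they are characters of $\mathbb Z_m^\times$ of order prime to $m$, hence powers of $\chi$: $\bar\rho=\chi^a\oplus\chi^b$. In the non-ordinary case $\psi^{m-4}$ would be a power of $\psi^{m+1}$; as $\psi$ has order $m^2-1$, this forces $(m+1)\mid m-4$, impossible as $0<m-4<m+1$. So we are in the ordinary case, and as $\chi|_{I_m}$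 has order $m-1$, $\{a,b\}=\{0,m-4\}$ modulo $m-1$. This is the claim.

**Step 4: the irreducible case is impossible.** Suppose $\bar\rho$ is irreducible over $\bar k$. If $\chi(\sigma)=-1$, (H) gives a good $Q\in C_\sigma$; by Corollary 9 and (10), $t(\sigma)^2F=0$, so $t(\sigma)^2=0$ in $A$ and $\operatorname{tr}\bar\rho(\sigma)=0$. Here a square-zero element is enough, because we work modulo $\mathfrak n$. As $\det\bar\rho(\sigma)=(-1)^{m-4}=-1$, Cayley–Hamilton gives $\bar\rho(\sigma)^2=1$. Let $c$ be complex conjugation. For $\tau\in N$ both $c$ and $\tau c$ have $\chi=-1$, so $\bar\rho(\tau c)^2=1=\bar\rho(c)^2$ and hence $\bar\rho(c\tau c^{-1})=\bar\rho(\tau)^{-1}$. Thus inversion is an automorphism of $\bar\rho(N)$, i.e. $\bar\rho(N)$ is abelian. By Clifford's theorem it acts semisimply, hence diagonally. If it were scalar, $\bar\rho(G)$ would be generated by scalars and one more element ($G/N$ is cyclic), so abelian, contradicting irreducibility. So $N$ has exactly two eigenlines, with distinct characters.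 $G$ permutes them, and interchanges them by irreducibility. Their stabilizer has index $2$ and contains $N$; since $G/N\cong\mathbb F_m^*$ is cyclic, it consists of the $\sigma$ with $\chi(\sigma)$ a square. Elements outside it interchange two lines, so they have trace $0$: $\operatorname{tr}\bar\rho(\sigma)=0$ whenever $\chi(\sigma)$ is a nonsquare.

Apply this on $I_m$. In the ordinary case, $1+x^{m-4}=1+x^{-3}=0$, i.e. $x^3=-1$, for all $\frac{m-1}2\ge6$ nonsquares $x\in\mathbb F_m^*$: impossible. In the non-ordinary case take an element with $\psi=y$ a generator of $\mathbb F_{m^2}^*$; then $\chi=y^{m+1}$ generates $\mathbb F_m^*$ and is a nonsquare. So $y^{m-4}+y^{m(m-4)}=0$, i.e. $y^{(m-1)(m-4)}=-1=y^{(m^2-1)/2}$. Hence $m-4\equiv\frac{m+1}2\pmod{m+1}$, i.e. $(m+1)\mid\frac{m-9}2$: impossible since $0<\frac{m-9}2<m+1$.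

**Step 5: locality.** $A$ is generated by the images of the $T(p^2)=t(\mathrm{Frob}_p)$, all congruent to $1+p^{m-4}\in k$ modulo each maximal ideal. So there is exactly one maximal ideal, with residue field $k$. $\square$

## 8. Elements with $\chi(\sigma)=-1$ kill $F$

Now we improve $t(\sigma)^2F=0$ to $t(\sigma)F=0$. If not, $t(\sigma)F$ lies in $V_Q$ for infinitely many $Q$ at once. We extract an eigenform from it, whose support turns out to be so thin that it lies in $V_p$ for almost all $p$. Proposition 8(4), used at those $p$, contradicts Lemma 11.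

**Proposition 12.** Under (H), $t(\sigma)F=0$ for all $\sigma\in G$ with $\chi(\sigma)=-1$.

*Proof.* Suppose $F_\sigma:=t(\sigma)F\ne0$. Let $C$ be the set of good primes in $C_\sigma$, infinite by (H), and $V_C=\bigcap_{Q\in C}V_Q$. For $Q\in C$, (10) and Corollary 9 give $F_\sigma=F|T(Q^2)\in V_Q$. So $F_\sigma\in V_C$.

**Step 1: commuting operators on $V_C$.** By (3), $T(p^2)$ ($p\nmid2m$) preserves $V_Q$ for $Q\ne p$, because $n$, $p^2n$ and $n/p^2$ have the same $Q$-adic valuation. If $p\in C$, then by (10) $T(p^2)=T(p'^2)$ on $M(k)$ for another $p'\in C$, so $T(p^2)$ preserves $V_p$ too. So $V_C$ is $\mathbb T$-stable. By Proposition 8(3), for $Q\in C$ the involution $\iota_Q$ multiplies the $n$-th coefficient of an element of $V_C$ by $s_Q(n)$ if $n\ge1$ and $v_Q(n)$ is even (the coefficients with $v_Q(n)$ odd are $0$ before and after), and the constant term by the scalar $\chi^*Q^\lambda$. So $\iota_Q$ preserves $V_C$, and the $\iota_Q$ commute with each other. They commute with $T(p^2)$ for $p\ne Q$, because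 $s_Q(p^2n)=s_Q(n)$ and likewise for $n/p^2$; for $p=Q$ replace $p$ by another $p'\in C$.

**Step 2: an eigenvector.** The $\bar k$-span of all translates of $F_\sigma$ under $\mathbb T$ and the $\iota_Q$ ($Q\in C$) is nonzero, finite-dimensional, and stable under these commuting operators. So it contains a common eigenvector $g=\sum b(n)q^n\ne0$. The span is killed by $\mathrm{Ann}_{\mathbb T}(F)$, so the eigencharacter of $g$ factors through $A$, and by Lemma 11
$$T(p^2)g=(1+p^{m-4})g\qquad(p\nmid2m). \tag{11}$$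
By (8), $g$ is not constant: $b(n_1)\ne0$ for some $n_1\ge1$.

**Step 3: the support of $g$.** Write $\iota_Qg=\epsilon_Qg$, $\epsilon_Q=\pm1$. If $n\ge1$ and $b(n)\ne0$, then $s_Q(n)=\epsilon_Q=s_Q(n_1)$ for all $Q\in C$, so $\left(\frac{nn_1}Q\right)=1$ for all $Q\in C$ with $Q\nmid nn_1$. We claim $\sqrt{nn_1}\in K$. If not, there is $\tilde\sigma\in\mathrm{Gal}(K(\sqrt{nn_1})/\mathbb Q)$ restricting to $\sigma|_K$ with $\tilde\sigma(\sqrt{nn_1})=-\sqrt{nn_1}$. The Chebotarev set of its class lies in $C_\sigma$. By (H) it contains infinitely many good primes; choose one with $Q\nmid nn_1$. Then $Q\in C$ and $\left(\frac{nn_1}Q\right)=-1$, a contradiction. So $\sqrt{nn_1}\in K$. As $K$ is unramified outside $2m\infty$ and $nn_1>0$, we get $nn_1\in e\,(\mathbb Q^*)^2$ with $e\in\{1,2,m,2m\}$.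

**Step 4: contradiction.** Let $p\nmid2mn_1$ be prime. By Step 3, $v_p(n)$ is even whenever $n\ge1$ and $b(n)\ne0$. So $g\in V_p\otimes\bar k$, and Proposition 8(4) applies with $Q=p$. Compare the coefficients at $n_1$ in it and in (11); as $p\nmid n_1$, $(\iota_pg)(n_1)=\pm b(n_1)$. So $1+p^{m-4}=\pm(p^\lambda+p^{\lambda-1})$ in $k$. Here $p^{m-4}=p^{-3}$, $p^{\lambda-1}=p^{(m-1)/2-2}=\pm p^{-2}$, and $p^\lambda$ is $p$ times this. Multiplying by $p^3$,
$$p^3+1=\pm(p^2+p)\quad\text{in }k .$$
By Dirichlet we may take $p\equiv2\bmod m$: $9=\pm6$, i.e. $3=0$ or $15=0$ in $\mathbb F_m$, a contradiction since $m\ge13$. $\square$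

## 9. $F$ is a Hecke eigenform

Proposition 12 concerns only $\chi(\sigma)=-1$. We now spread it to all of $G$, by writing the $\rho_i$ as matrices adapted to one well-chosen element $y$.

**Proposition 13.** Under (H), $F|T(p^2)=(1+p^{m-4})F$ for all primes $p\nmid2m$.

*Proof.* **Step 1: the element $y$.** Let $x_0$ be a primitive root mod $m$ and $y_0\in G$ with $\chi(y_0)=x_0$. Put $y=\lim_ny_0^{m^{n!}}$. In a finite quotient of $G$ of order $m^ar$, $m\nmid r$, the exponents are eventually $\equiv0\bmod m^a$ and $\equiv1\bmod r$, so the limit exists; it is the prime-to-$m$ part of $y_0$. As $x_0^m=x_0$, $\chi(y)=x_0$.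

**Step 2: matrix coordinates.** Let $\mathbb T_{\mathfrak n}$ be the local factor of $\mathbb T$ having $A$ as a quotient; it embeds in the product of the $\overline{\mathbb Q}_m$ over the $i$ belonging to it. For such $i$, the semisimplified reduction of $\rho_i$ has trace $1+\chi^{m-4}=1+\chi^{-3}$, so it is $1\oplus\chi^{-3}$ (Brauer–Nesbitt). Choose a $\rho_i$-stable lattice. Since the kernel of reduction is pro-$m$, $\rho_i(y)$ has finite order prime to $m$. Its eigenvalues are roots of unity of order prime to $m$ that reduce to $1$ and $x_0^{-3}$, which differ because $m-1\nmid3$. So they are $1$ and $\zeta$, the Teichmüller lift of $x_0^{-3}$ in $\mathbb Z_m^\times$. Choose bases with $\rho_i(y)=\mathrm{diag}(1,\zeta)$ and write $\rho_i=\begin{pmatrix}a_i&b_i\\c_i&d_i\end{pmatrix}$. From $t(\sigma)=a(\sigma)+d(\sigma)$ and $t(\sigma y)=a(\sigma)+\zeta d(\sigma)$ (projected to $\mathbb T_{\mathfrak n}$),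
$$a=(a_i)_i,\qquad a(\sigma)=\frac{\zeta t(\sigma)-t(\sigma y)}{\zeta-1},\qquad d=t-a$$
take values in $\mathbb T_{\mathfrak n}$, since $\zeta-1$ is a unit. So does $x(\sigma,\tau):=b(\sigma)c(\tau)=a(\sigma\tau)-a(\sigma)a(\tau)$. Moreover $d(\sigma\tau)=d(\sigma)d(\tau)+x(\tau,\sigma)$. Conjugation by $\mathrm{diag}(1,\zeta)$ multiplies $b$ by $\zeta^{-1}$ and $c$ by $\zeta$, so
$$x(y\sigma y^{-1},\tau)=\zeta^{-1}x(\sigma,\tau),\qquad x(\sigma,y\tau y^{-1})=\zeta\,x(\sigma,\tau). \tag{12}$$

**Step 3: $x$ vanishes on $N\times N$ in $A$.** Pass to $A$. Let $s=y^{(m-1)/2}$. Then $\chi(s)=-1$, and $\rho_i(s)=\mathrm{diag}(1,-1)$, since $\zeta^{(m-1)/2}$ is the Teichmüller lift of $(-1)^{-3}=-1$. For $\tau\in N$ we have $\chi(\tau s)=-1$, so Proposition 12 gives $0=t(\tau s)=a(\tau)-d(\tau)$ in $A$. Thus $a=d$ on $N$. Comparing $a(\tau\tau')=a(\tau)a(\tau')+x(\tau,\tau')$ with $d(\tau\tau')=d(\tau)d(\tau')+x(\tau',\tau)$ for $\tau,\tau'\in N$, we get $x(\tau,\tau')=x(\tau',\tau)$. Replace $\tau$ by $y\tau y^{-1}\in N$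 and use (12): $\zeta^{-1}x(\tau,\tau')=\zeta x(\tau',\tau)=\zeta x(\tau,\tau')$. In $k$, $\zeta^2=x_0^{-6}\ne1$, because $m-1\nmid6$. So $x=0$ on $N\times N$.

**Step 4: $a=d=1$ on $N$ in $A$.** For $\tau\in N$, $a(\tau)d(\tau)-x(\tau,\tau)=\det=\chi_{cyc}(\tau)^{m-4}$, which is $1$ in $A$. So $a(\tau)^2=1$. Modulo the maximal ideal, Lemma 11 gives $t(\tau)=2$ and $t(\tau y)=1+x_0^{-3}=1+\zeta$, so $a(\tau)\equiv\frac{2\zeta-1-\zeta}{\zeta-1}=1$. Hence $a(\tau)+1$ is a unit (it is $\equiv2$), and $(a(\tau)+1)(a(\tau)-1)=0$ gives $a(\tau)=1$, and $d(\tau)=1$.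

**Step 5: all of $G$.** Every $\sigma\in G$ is $\tau y^j$ with $\tau\in N$, because $\chi(y)$ generates $\mathbb F_m^*$. So $t(\sigma)=a(\tau)+\zeta^jd(\tau)=1+\zeta^j=1+\chi(\sigma)^{-3}$ in $A$. For $\sigma=\mathrm{Frob}_p$ this says $T(p^2)=1+p^{-3}=1+p^{m-4}$ in $A$. $\square$

## 10. From $F$ to $R$: the operator $T(9)$ on $1/\theta$

Proposition 13 for the single prime $p=3$ is now transported from weight $\kappa$, which depends on $m$, to weight $-\frac12$, which does not.

**Proposition 14.** Under (H), $r(n)\equiv0\pmod m$ for all $n$ divisible by $m$. Equivalently, in $k[[q]]$,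
$$\partial^{m-1}R=R. \tag{13}$$

*Proof.* **Step 1: $T(9)$ commutes with $U_m$, with a change of weight.** Let $\mathcal T$ be $T(9)$ in weight $-\frac12$. By (3) with $\ell=\lambda'\cdot2+1=-1$, it is $a(n)\mapsto a(9n)+\left(\frac{-n}3\right)3^{-2}a(n)+3^{-3}a(n/9)$. On $F$, $T(9)$ acts with $\lambda'=\lambda$. In $k$ we have $3^{2\lambda-1}=3^{m-4}=3^{-3}$ and $3^{\lambda-1}=3^{(m-1)/2-2}=\left(\frac3m\right)3^{-2}$. By reciprocity $\left(\frac3m\right)=(-1)^{(m-1)/2}\left(\frac m3\right)$, while $\left(\frac{(-1)^\lambda}3\right)=(-1)^\lambda=-(-1)^{(m-1)/2}$. So $\left(\frac{(-1)^\lambda n}3\right)\left(\frac3m\right)=-\left(\frac{mn}3\right)=\left(\frac{-mn}3\right)$. Therefore the $n$-th coefficient of $F|T(9)$ is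
$$a(9mn)+\Big(\frac{-mn}3\Big)3^{-2}a(mn)+3^{-3}a(mn/9),$$
which is the $mn$-th coefficient of $(1/\theta)|\mathcal T$. Hence $F|T(9)=\big((1/\theta)|\mathcal T\big)|U_m$. By Proposition 13 with $p=3$, where $1+3^{m-4}=1+3^{-3}=\frac{28}{27}$ in $k$, the series
$$R_0:=(1/\theta)|\mathcal T-\tfrac{28}{27}(1/\theta)\ \text{ satisfies }\ R_0|U_m\equiv0\bmod m .$$

**Step 2: in characteristic $0$, $R_0$ is a multiple of $R$.** $R_0$ has multiplier $j^{-1}$ and is holomorphic on $\mathbb H$, as $\theta$ has no zeros there. Its constant term is $1+3^{-3}-\frac{28}{27}=0$. As $(1/\theta)|\mathcal W=1/\theta$ and $\mathcal T$ commutes with $\mathcal W$ by (4), $R_0|\mathcal W=R_0$, so it also vanishes at the cusp $0$. At the cusp $1/2$: the matrix of each coset representative (determinant $9$) times $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ equals $\gamma'\begin{pmatrix}x&y\\0&v\end{pmatrix}$ with $\gamma'\in SL_2(\mathbb Z)$, $x,v>0$, $xv=9$, hence $x/v\le9$. At every cusp $1/\theta$ has order at least $-\frac14$ in $q$, and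 the substitution $z\mapsto(xz+y)/v$ multiplies exponents by $x/v$. So $R_0$ has order $\ge-\frac94$ at $1/2$, and $\theta^9R_0$ has order $\ge0$ there. Hence $\theta^9R_0\in M_4(\Gamma_0(4))$, whose basis is $\theta^8,\theta^4F_2,F_2^2$. Vanishing at $\infty$ gives $\theta^9R_0=B\theta^4F_2+CF_2^2$. By (5), vanishing at $0$ gives $\frac B{16}+\frac C{256}=0$, i.e. $C=-16B$, and $\theta^9R_0=B(\theta^4F_2-16F_2^2)=B\Phi$. So $R_0=BR$.

**Step 3: $B$ is a unit.** Compare coefficients of $q$, using $a(1)=-2$, $a(9)=-\bar p(9)=-154$, $\left(\frac{-1}3\right)=-1$: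
$$B=-154+\frac19\cdot2+\frac{28}{27}\cdot2=\frac{-4158+6+56}{27}=-\frac{4096}{27}\not\equiv0\pmod m .$$
Hence $R|U_m\equiv0\bmod m$. As $n^{m-1}=1$ in $k$ for $m\nmid n$ and $n^{m-1}=0$ for $m\mid n$, this is (13). $\square$

For one fixed $m$ one can now try to finish by a finite computation. Take $m=13$. Modulo $13$, $\theta^{-9}\equiv\theta^4/\theta(q^{13})$, so $r(13)$ is the coefficient of $q^{13}$ in $\Phi\theta^4=\theta^4\partial F_2-F_2\partial\theta^4$ (see Section 5). With $\theta^4=\sum r_4(n)q^n$ it is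
$$\sum_{i\text{ odd}}\sigma(i)\,r_4(13-i)\,(2i-13)\equiv2\sum_{i\text{ odd}}i\,\sigma(i)\,r_4(13-i)\pmod{13}.$$
The terms of the last sum for $i=1,3,5,7,9,11,13$ are $96$, $12\cdot144$, $30\cdot24$, $56\cdot96$, $9\cdot13\cdot r_4(4)$, $132\cdot24$, $13\cdot14$, congruent to $5,12,5,7,0,9,0$. So $r(13)\equiv2\cdot38\equiv11\not\equiv0$, and (H) is false for $m=13$. But for each new $m$ this requires a new computation with a coefficient of index $m$. The next section converts (13) into a relation among coefficients of index $1,2,3,4$, whatever $m$ is.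

## 11. The poles of $\partial^{(m+3)/2}R$

The idea is to look at the sequence $R,\partial R,\partial^2R,\dots,\partial^{m-1}R=R$ at a root $\alpha$ of $h$. By Lemma 5 each derivative makes the pole at $v_\alpha$ worse, by a fixed amount, except at steps where the valuation is divisible by $m$. Since the sequence must return to $R$, which has no pole, the loss must be repaired just after the one such step. So the form just after it, $\partial^{(m+3)/2}R$, must be almost free of poles and hence lies in a very small space.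

**Proposition 15.** Under (H) there are $g_1,g_2\in k$ with
$$\partial^{(m+3)/2}R=g_1\frac\Phi\theta+g_2\frac{\Phi^2}{\theta^9}\quad\text{in }k[[q]]. \tag{14}$$

*Proof.* Put $L=\partial^{(m+3)/2}R$. By (6), $R=\theta^{-1}(1-w^2)/64$ in $k[[q]]$. Let $\alpha$ be a root of $h$ and $v=v_\alpha$. As $\alpha\ne\pm1$, $v(R)=v(u)=1$.

**Step 1: a lower bound for $v(L)$.** By Lemma 5, $v(\partial^iR)=1-i(2m+2)\equiv1-2i\pmod m$ as long as no earlier value is divisible by $m$. The first value divisible by $m$ occurs at $i=\frac{m+1}2$, where $v=1-(m+1)^2=-m^2-2m$. By Lemma 5 once more,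
$$v(L)\ge-m^2-2m-(2m+1)=-m^2-4m-1 \tag{15}$$
(with $L\ne0$, shown next).

**Step 2: the shape of $L$.** By (9), $L=\theta^{-1+2(m+3)}p(w)$ with $p\in k[w,1/h]$. Since $-1+2(m+3)=7+2(m-1)$, (7) gives
$$L=\theta^7g(w),\qquad g=p/h\in k[w,1/h].$$
By (13), $\partial^{(m-5)/2}L=\partial^{m-1}R=R\ne0$, so $L\ne0$. Also $v(L)=-7+2(m-1)\,\mathrm{ord}_\alpha(g)$.

**Step 3: $g$ has no pole at $\alpha$.** Suppose $\mathrm{ord}_\alpha(g)=-s$ with $s\ge1$. By (15), $2(m-1)s\le m^2+4m-6=(m-1)(m+5)-1$, so $s<\frac{m+5}2$, i.e. $s\le\frac{m+3}2$. For $0\le i\le\frac{m-7}2$,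
$$v(L)-i(2m+2)=-7-2(m-1)s-i(2m+2)\equiv2s-7-2i\pmod m .$$
The number $2s-7-2i$ is odd. Its least value, at $s=1$, $i=\frac{m-7}2$, is $2-m$; its greatest, at $s=\frac{m+3}2$, $i=0$, is $m-4$. An odd integer strictly between $-m$ and $m$ is not divisible by $m$. So the first case of Lemma 5 applies $\frac{m-5}2$ times in succession, and
$$v\big(\partial^{(m-5)/2}L\big)=v(L)-(m-5)(m+1)<0 .$$
But $\partial^{(m-5)/2}L=R$ and $v(R)=1$, a contradiction. This holds for every root $\alpha$ of $h$, so $g\in k[w]$.

**Step 4: degree.** Let $\deg$ denote the degree of rational functions. In (9), $(1-w^2)(p'+\frac j2ph'/h)$ has degree at most $\deg p+1$, while $j$ becomes $j+4$. So $\partial$ does not increase $\deg p-\frac j4$ on $\theta^jp(w)$. This quantity is compatible with (7), because $\deg h=\frac{m-1}2=\frac{2(m-1)}4$. For $R$ it is $2+\frac14=\frac94$. For $L=\theta^7g(w)$ we get $\deg g-\frac74\le\frac94$, i.e. $\deg g\le4$.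

**Step 5: parity.** By Lemma 4, $h$ has parity $(-1)^{(m-1)/2}$ and $h'/h$ is odd. So each application of (9) reverses the parity of $p$. Starting from the even function $(1-w^2)/64$, the function $p$ of Step 2 has parity $(-1)^{(m+3)/2}$, and $g=p/h$ has parity $(-1)^{(m+3)/2+(m-1)/2}=(-1)^{m+1}=1$. So $g$ is even.

**Step 6: vanishing.** $L$ is a derivative, so its constant term is zero. At $q=0$ we have $\theta=1$, $w=1$, so $g(1)=0$, and $g(-1)=0$ by parity.

An even polynomial of degree at most $4$ vanishing at $\pm1$ is $(1-w^2)$ times an even polynomial of degree at most $2$. So $g=g_1T+g_2T^2$ with $T=(1-w^2)/64=\Phi/\theta^8$ and $g_1,g_2\in k$. Multiplying by $\theta^7$ gives (14). $\square$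

**End of the proof of Theorems A and B.** Assume (H). Compare coefficients of $q^n$ in (14). The left side is $n^{(m+3)/2}r(n)=n^{(m-1)/2}n^2r(n)=\left(\frac nm\right)n^2r(n)$ in $k$. So (14) says
$$\Big(\frac nm\Big)n^2\,r(n)=g_1c_1(n)+g_2c_2(n)\quad\text{in }k\text{ for all }n\ge1,$$
and in particular (1) holds for $n=1,2,3,4$. By Proposition 1 this is impossible for every prime $m\ge13$. So (H) is false, and by the reduction in Section 2 Theorems A and B are proved. The conjecture follows, since an odd prime outside $\{3,5,7,11\}$ is at least $13$. $\blacksquare$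

**Proof of Corollary C.** (1) implies (2) trivially. If (2) holds, the bad set is contained in a set of primes of lower density $0$, so it has lower density $0$ itself; by Theorem B, $m<13$, which is (3). That (3) implies (1) is the known result quoted in Section 2. In particular, for each prime $m\ge13$ the congruence fails for a set of primes $Q\equiv-1\pmod m$ of positive lower density. $\blacksquare$
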